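\title{Alternating cycles do not characterize leaf powers}

\begin{abstract}
A graph is a leaf power if its vertices are the leaves of a tree in which two leaves are adjacent exactly when their distance is at most a fixed threshold. It was conjectured that a graph is a leaf power as soon as there is one tree that can be weighted, separately for each alternating cycle of edges and non-edges, so that the edges of the cycle are short and its non-edges are long. We disprove this with a graph on $25$ vertices. More generally, for every $m\ge 2$ we construct a graph on $10m+5$ vertices that is not a leaf power, together with a tree that can satisfy every set of fewer than $6m$ of the distance constraints. We also prove a corrected criterion, in which single cycles are replaced by families of alternating closed walks whose number is bounded by the number of non-pendant edges of the tree.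
\end{abstract}

\section{Introduction}

Throughout, $G=(V,E)$ is a finite simple graph and $\overline E$ is its set of non-edges, that is, of pairs of distinct nonadjacent vertices; we write $uv$ for the pair $\{u,v\}$. Trees are finite, a \emph{leaf} is a vertex of degree one, and a \emph{pendant} edge is an edge incident with a leaf. The graph $G$ is a \emph{leaf power} if there are a tree $T$ with leaf set $V$ and a threshold $k$ such that $uv\in E$ if and only if the distance between $u$ and $v$ in $T$ is at most $k$.

To represent a graph in this way one has to choose both the shape of a tree and the lengths of its parts. Weights separate the two choices. A \emph{weighting} of $T$ is a function $f\colon E(T)\to\mathbb R_{\ge0}$, where weight $0$ is allowed, and $d_f(x,y)$ is the sum of the weights of the edges on the $x$--$y$ path of $T$. For $A\subseteq E$ and $B\subseteq\overline E$, the weighted tree $(T,f)$ \emph{satisfies} $(A,B)$ if there is a real threshold $k$ with $d_f(x,y)\le k$ for all $xy\in A$ and $d_f(x,y)>k$ for all $xy\in B$. The unweighted tree $T$ \emph{can satisfy} $(A,B)$ if $(T,f)$ satisfies $(A,B)$ for some weighting $f$. A graph is a leaf power exactly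 when some tree with leaf set $V$ can satisfy $(E,\overline E)$ (Lemma~\ref{lem:weighted}), and for a fixed tree this is a system of linear inequalities in $k$ and the weights.

The weight of the pendant edge at a leaf $v$ shifts all distances from $v$ by the same amount. To learn something about the inner part of $T$ one therefore adds up inequalities so that the threshold and the pendant weights cancel, and the simplest way to do so is to go around a cycle. An \emph{alternating cycle} of $G$ is a sequence $C=(x_0,y_0,x_1,y_1,\dots,x_{c-1},y_{c-1})$ of $2c$ distinct vertices with $x_iy_i\in E$ and $y_ix_{i+1}\in\overline E$ for all $i$, indices modulo $c$; the number $2c$ is its \emph{length}. Here $c\ge2$, because $c=1$ would make $x_0y_0$ both an edge and a non-edge. Put $E(C)=\{x_iy_i:0\le i<c\}$ and $\overline E(C)=\{y_ix_{i+1}:0\le i<c\}$, and say that $T$ \emph{can satisfy $C$} if it can satisfy $(E(C),\overline E(C))$. A satisfying weighting has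
\[
\sum_i d_f(x_i,y_i)\le ck<\sum_i d_f(y_i,x_{i+1}),
\]
and the pendant edge at each vertex of $C$ is counted once on the left and once on the right.

Alternating cycles restrict the shape of the tree. If $T$ can satisfy an alternating $4$-cycle $(a,b,a',b')$, then the paths $a$--$b$ and $a'$--$b'$ of $T$ have no common vertex (Lemma~\ref{lem:disjoint}). Take for instance the graph with edges $12,23,34,41$ and non-edges $13,24$. Its alternating cycle $(1,2,4,3)$ requires that the paths $1$--$2$ and $3$--$4$ be disjoint, and $(1,4,2,3)$ requires the same of $1$--$4$ and $2$--$3$. If the first two paths are disjoint, the last two both contain the segment that joins them. So every tree fails on one of the two cycles, and this graph is not a leaf power. In general, two facts are known. If $G$ is a leaf power, then some tree with leaf set $V$ can satisfy every alternating cycle of $G$ (unit weights on the defining tree do it). If $G$ has no alternating cycle, then $G$ is a leaf power. Moreover, linear programming duality shows that every obstruction for a fixed tree is a sum of alternating pieces (Section~\ref{sec:criterion}). It is natural to guess that the pieces can be tested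 one at a time, and this is the conjecture posed in \cite{Lafond}.

\begin{quote}
\textbf{Conjecture.} \emph{If there is a tree with leaf set $V$ that can satisfy every alternating cycle of $G$, then $G$ is a leaf power.}
\end{quote}

In the hypothesis the tree is fixed but the weighting may depend on the cycle; in the conclusion $G$ may be represented by a different tree. The conjecture is false.

\begin{theorem}\label{thm:25}
There are a graph $G$ on $25$ vertices and a tree $T$ with leaf set $V(G)$ such that $T$ can satisfy every alternating cycle of $G$, but $G$ is not a leaf power.
\end{theorem}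

The graph is the first member of a family which shows that testing subsystems of any bounded size does not suffice either. To state this fully we record how a cycle uses the edges of a tree. An \emph{alternating closed walk} is a sequence $W=(x_0,y_0,\dots,x_{c-1},y_{c-1})$, $c\ge1$, of not necessarily distinct vertices with $x_iy_i\in E$ and $y_ix_{i+1}\in\overline E$ for all $i$, indices modulo $c$. We call the $x_iy_i$ its \emph{edge pairs} and the $y_ix_{i+1}$ its \emph{non-edge pairs}. A pair of leaves \emph{crosses} an edge $e$ of $T$ if the path between them contains $e$. The \emph{excess} of $W$ at $e$ is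
\[
\operatorname{exc}_W(e)=\#\{i: x_iy_i \text{ crosses } e\}-\#\{i: y_ix_{i+1}\text{ crosses } e\}.
\]
Lengthening an edge of negative excess helps to satisfy $W$, and lengthening an edge of positive excess works against it.

\begin{theorem}\label{thm:family}
For every $m\ge2$ there are a graph $G_m=(V,E)$ on $10m+5$ vertices, a tree $T_m$ with leaf set $V$, and vertex-disjoint alternating $6$-cycles $C_1,\dots,C_m$ of $G_m$ with the following properties.
\begin{enumerate}
\item[(i)] $G_m$ is not a leaf power.
\item[(ii)] For $A\subseteq E$ and $B\subseteq\overline E$, the tree $T_m$ can satisfy $(A,B)$ if and only if $A\cup B$ does not contain all $6m$ pairs of $C_1,\dots,C_m$. In particular, $T_m$ can satisfy every alternating cycle, every $(A,B)$ with $|A|+|B|<6m$, and, simultaneously, any family of alternating cycles of total length less than $6m$.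
\item[(iii)] For any alternating closed walks $W_1,\dots,W_r$ with $1\le r\le m-1$ and any positive integers $n_1,\dots,n_r$, some edge $e$ of $T_m$ has $\sum_i n_i\operatorname{exc}_{W_i}(e)<0$.
\end{enumerate}
\end{theorem}

The test in part (iii) becomes a characterization once the number of walks is allowed to grow with the tree.

\begin{theorem}\label{thm:criterion}
Let $G$ have $|V|\ge3$, let $T$ be a tree with leaf set $V$, and let $I$ be the set of non-pendant edges of $T$. The following are equivalent.
\begin{enumerate}
\item[(a)] $T$ can satisfy $(E,\overline E)$.
\item[(b)] For all alternating closed walks $W_1,\dots,W_r$ with $1\le r\le\max(1,|I|)$ and all positive integers $n_1,\dots,n_r$, some edge $e$ of $T$ has $\sum_i n_i\operatorname{exc}_{W_i}(e)<0$.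
\end{enumerate}
Consequently, $G$ is a leaf power if and only if some tree $T$ with leaf set $V$ has property \textup{(b)}.
\end{theorem}

The bound $|I|$ on $r$ cannot be replaced by a constant, and it is of the right order: the tree $T_m$ has $3m+2$ non-pendant edges and passes the test for all $r\le m-1$ by Theorem~\ref{thm:family}(iii), although $G_m$ is not a leaf power.

Section~\ref{sec:tools} collects the tools and decides when a tree can satisfy a single cycle. Section~\ref{sec:idea} shows the idea of the counterexample on two hexagons. The graphs $G_m$ are built in Section~\ref{sec:construction}; parts (ii) and (iii) of Theorem~\ref{thm:family} are proved in Section~\ref{sec:subsystems}, part (i) and Theorem~\ref{thm:25} in Section~\ref{sec:notleafpower}, and Theorem~\ref{thm:criterion} in Section~\ref{sec:criterion}.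

\section{Weightings, excess, and single cycles}\label{sec:tools}

We first pass from unweighted to weighted trees.

\begin{lemma}\label{lem:weighted}
A graph $G$ is a leaf power if and only if some tree with leaf set $V$ can satisfy $(E,\overline E)$.
\end{lemma}

\begin{proof}
If $G$ is a leaf power, unit weights on the defining tree satisfy $(E,\overline E)$. Conversely, let $(T,f)$ satisfy $(E,\overline E)$ with threshold $k$. Let $\eta>0$ be the minimum of $d_f(u,v)-k$ over $uv\in\overline E$ (and $\eta=1$ if $\overline E=\emptyset$), let $\ell=|E(T)|$, and fix an integer $N>\ell/\eta$. The weights $f'(e)=\lfloor Nf(e)\rfloor+1$ are positive integers with $Nf(e)<f'(e)\le Nf(e)+1$. A path has at most $\ell$ edges, so $d_{f'}\le Nk+\ell$ on $E$, while $d_{f'}\ge N(k+\eta)>Nk+\ell$ on $\overline E$. Replacing each edge $e$ by a path with $f'(e)$ edges gives an unweighted tree with leaf set $V$ that represents $G$ with threshold $Nk+\ell$.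
\end{proof}

We shall perturb weightings, so we use the notation $d_\gamma(x,y)$, the sum of $\gamma$ over the $x$--$y$ path, for arbitrary functions $\gamma\colon E(T)\to\mathbb R$ and arbitrary vertices $x,y$ of $T$. For an alternating closed walk $W$ put
\[
\Delta_\gamma(W)=\sum_i d_\gamma(x_i,y_i)-\sum_i d_\gamma(y_i,x_{i+1}).
\]

\begin{lemma}\label{lem:excess}
Let $T$ be a tree with leaf set $V$, and let $W,W_1,\dots,W_r$ be alternating closed walks of $G$, $r\ge1$.
\begin{enumerate}
\item[(a)] $\Delta_\gamma(W)=\sum_{e}\gamma(e)\operatorname{exc}_W(e)$ for every $\gamma\colon E(T)\to\mathbb R$.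
\item[(b)] If one component of $T-e$ contains at most one vertex of $W$, then $\operatorname{exc}_W(e)=0$. In particular, the excess vanishes on pendant edges.
\item[(c)] If $(T,f)$ satisfies a system that contains all pairs of $W_1,\dots,W_r$, and $n_1,\dots,n_r$ are positive integers, then $\sum_i n_i\Delta_f(W_i)<0$, and some edge $e$ has $\sum_i n_i\operatorname{exc}_{W_i}(e)<0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The coefficient of $\gamma(e)$ in $\Delta_\gamma(W)$ is the number of edge pairs crossing $e$ minus the number of non-edge pairs crossing $e$.

(b) If the component contains no vertex of $W$, no pair crosses $e$. If it contains exactly one, say $v$, the pairs of $W$ crossing $e$ are those containing $v$. Each occurrence of $v$ in the sequence $W$ lies in one edge pair and one non-edge pair, so the two counts are equal.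

(c) Each $W_i$ has as many edge pairs, of length at most $k$, as non-edge pairs, of length greater than $k$; hence $\Delta_f(W_i)<0$. By (a), $\sum_e f(e)\sum_i n_i\operatorname{exc}_{W_i}(e)<0$, and since $f\ge0$ some coefficient of $f(e)$ is negative.
\end{proof}

The pendant weights cannot change $\Delta(C)$, but along a cycle with distinct vertices they can do everything else.

\begin{lemma}\label{lem:pendant}
Let $T$ be a tree with leaf set $V$, let $C$ be an alternating cycle, let $\gamma\colon E(T)\to\mathbb R$, and prescribe a real number $t_\pi$ for each pair $\pi$ of $C$. Consider the equations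
\[
d_\gamma(u,v)+w(u)+w(v)=t_{uv}\qquad(uv\in E(C)\cup\overline E(C))
\]
in unknown reals $w(u)$ for the vertices $u$ of $C$.
\begin{enumerate}
\item[(a)] If any one equation is dropped, the remaining ones have a solution.
\item[(b)] If $\sum_{\pi\in E(C)}t_\pi-\sum_{\pi\in\overline E(C)}t_\pi=\Delta_\gamma(C)$, all equations have a common solution.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Number the vertices $s_1,\dots,s_{2c}$ around $C$ so that the dropped pair is $s_{2c}s_1$. Put $w(s_1)=0$, and for $i=1,\dots,2c-1$ let the equation for $s_is_{i+1}$ define $w(s_{i+1})$. This is possible because the vertices are distinct.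

(b) Take $w$ from (a), and let $t'_{uv}$ be the resulting left sides. Each vertex lies in one pair of $E(C)$ and one pair of $\overline E(C)$, so $w$ cancels in the alternating sum, and $\sum_{E(C)}t'-\sum_{\overline E(C)}t'=\Delta_\gamma(C)$. Thus $t$ and $t'$ have the same alternating sum and agree on all pairs but one, so they agree on that pair too.
\end{proof}

It follows that the hypothesis of the conjecture is a purely combinatorial condition on the tree.

\begin{proposition}\label{prop:single}
A tree $T$ with leaf set $V$ can satisfy an alternating cycle $C$ if and only if $\operatorname{exc}_C(e)<0$ for some edge $e$ of $T$.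
\end{proposition}

\begin{proof}
Necessity is Lemma~\ref{lem:excess}(c). Conversely, let $\operatorname{exc}_C(e_0)<0$ and let $C$ have length $2c$. Let $\gamma$ be $1$ on $e_0$ and $0$ elsewhere, so that $\Delta_\gamma(C)=\operatorname{exc}_C(e_0)$. Prescribe $t=0$ on $E(C)$ and $t=\eta:=-\operatorname{exc}_C(e_0)/c>0$ on $\overline E(C)$. The alternating sum of $t$ is $-c\eta=\Delta_\gamma(C)$, so Lemma~\ref{lem:pendant}(b) gives $w$. Let $L=\max_u|w(u)|$, and add $w(u)+L\ge0$ to $\gamma$ on the pendant edge at each vertex $u$ of $C$. In the resulting weighting the pairs of $E(C)$ have length $2L$ and those of $\overline E(C)$ have length $2L+\eta$.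
\end{proof}

To control unknown trees we need one standard fact. If $X$ and $Y$ are vertex-disjoint subtrees of a tree, there is a unique path with one end $s$ in $X$, the other end $s'$ in $Y$, and no further vertex in $X\cup Y$; we call it the \emph{bridge} between $X$ and $Y$. For $x\in X$ and $y\in Y$, the $x$--$y$ path consists of the $x$--$s$ path, which lies in $X$, the bridge, and the $s'$--$y$ path, which lies in $Y$.

\begin{lemma}\label{lem:disjoint}
Let $(T,f)$ be a weighted tree and write $d=d_f$.
\begin{enumerate}
\item[(a)] If $(T,f)$ satisfies an alternating $4$-cycle $(a,b,a',b')$, then the paths $a$--$b$ and $a'$--$b'$ are vertex-disjoint.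
\item[(b)] If $a,b,a',b'$ are vertices of $T$ and the paths $a$--$b$ and $a'$--$b'$ are vertex-disjoint, then $d(a,a')+d(b,b')=d(a,b')+d(b,a')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If both paths contain a vertex $s$, then
\[
d(b,a')+d(b',a)\le d(b,s)+d(s,a')+d(b',s)+d(s,a)=d(a,b)+d(a',b')\le 2k,
\]
whereas the two non-edges give $d(b,a')+d(b',a)>2k$.

(b) Let $s$--$s'$ be the bridge, with $s$ on the path $a$--$b$. Both sides equal $d(a,s)+d(b,s)+2d(s,s')+d(s',a')+d(s',b')$.
\end{proof}

\section{Hexagons compare lengths}\label{sec:idea}

By Proposition~\ref{prop:single}, each cycle needs only one edge of negative excess, and different cycles may use different edges. A common weighting must make $\Delta_f(C)<0$ for all $C$ at once. A conflict arises if what one cycle gains at an edge, another loses there.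

Alternating $4$-cycles do not conflict in this way. For $C=(a,b,a',b')$, Lemma~\ref{lem:excess}(b) leaves only the edges that separate the four vertices two and two. The split $\{a,b\}\mid\{a',b'\}$ is crossed by both non-edge pairs and has excess $-2$; the split $\{b,a'\}\mid\{b',a\}$ has excess $+2$; the split $\{a,a'\}\mid\{b,b'\}$ is crossed by all four pairs and has excess $0$. The first two cannot occur in the same tree, because an edge of the first kind lies on both paths $b$--$a'$ and $b'$--$a$, while an edge of the second kind separates these paths. So if $T$ can satisfy $C$, then $\operatorname{exc}_C\le0$ everywhere, and $\Delta_f(C)<0$ for every positive weighting $f$.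

An alternating $6$-cycle can have excess of both signs. Take a tree with inner vertices $o,q,q'$ and inner edges $e=oq$, $e'=oq'$, and attach the vertices of $C=(x_0,y_0,x_1,y_1,x_2,y_2)$ as follows: $x_0,y_0$ at $q$, then $y_1,x_2$ at $q'$, and $x_1,y_2$ at $o$. The edge $e$ cuts off the edge pair $x_0y_0$; it is crossed by the non-edge pairs $y_0x_1$ and $y_2x_0$ and by no other pair of $C$. The edge $e'$ cuts off the non-edge pair $y_1x_2$; it is crossed by the edge pairs $x_1y_1$ and $x_2y_2$ and by no other pair of $C$. Therefore
\begin{equation}\label{eq:hexagon}
\operatorname{exc}_C(e)=-2,\qquad \operatorname{exc}_C(e')=+2,\qquad \Delta_f(C)=2f(e')-2f(e).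
\end{equation}
The tree can satisfy $C$: with $f(e)=3$, $f(e')=0$ and pendant weights $1,1,0,2,2,0$ at $x_0,y_0,x_1,y_1,x_2,y_2$, the three edge pairs have length $2$ and the three non-edge pairs have length $4$. But every satisfying weighting has $f(e)>f(e')$. The hexagon compares two lengths.

Now attach a second hexagon $C'$ to the same tree with the roles of $q$ and $q'$ exchanged. It requires $f(e')>f(e)$. The tree can satisfy $C$ and it can satisfy $C'$, but it cannot satisfy both at once. With $m$ branches $e_1,\dots,e_m$ and $m$ hexagons the requirements become $f(e_1)>f(e_2)>\dots>f(e_m)>f(e_1)$, of which any $m-1$ are consistent.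

Two difficulties separate this picture from a counterexample.

First, every pair of leaves must be declared an edge or a non-edge, which creates many more alternating cycles, and the tree must be able to satisfy all of them. We handle them all at once by reading the graph off a weighting that only just fails: the branches get equal weights, the pairs of the hexagons get length exactly $k$, and all other pairs get length different from $k$ and are declared edges or non-edges accordingly. A small perturbation then satisfies every system that misses a pair of a hexagon.

Second, another tree might represent the graph, so the contradiction has to be forced in every tree. For this the hexagon vertices are grouped into classes that mix different hexagons, and auxiliary vertices force each class to be attached to the rest of any representing tree through a single vertex. The distances that matter are then distances between these vertices, and they cancel between consecutive hexagons.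

\section{The graphs $G_m$}\label{sec:construction}

Fix $m\ge2$. Indices $j$ are taken modulo $m$ and represented by $1,\dots,m$. There are $6m$ \emph{core} vertices, forming the sequences $C_j=(x^j_0,y^j_0,x^j_1,y^j_1,x^j_2,y^j_2)$. They are partitioned into $2m$ \emph{branch classes} $P_j,P'_j$ and two \emph{central classes} $M,M'$, and each core vertex $u$ receives an offset $\delta(u)$:
\[
\begin{array}{c|cccccc}
u & x^j_0 & y^j_0 & x^j_1 & y^j_1 & x^j_2 & y^j_2\\ \hline
\text{class} & P_j & P'_j & M & P_{j+1} & P'_{j+1} & M'\\
\delta(u) & j & -j & j & -j & j & -j
\end{array}
\]
Thus $P_j=\{x_0^j,y_1^{j-1}\}$, $P'_j=\{y_0^j,x_2^{j-1}\}$, $M=\{x_1^j\}_j$ and $M'=\{y_2^j\}_j$. Since $m\ge2$, we have $j\ne j+1$, and the six vertices of $C_j$ lie in six different classes. Each class $K$ has two \emph{auxiliary} vertices $z_K$ and $g_K$, and there is one more vertex $h$. The set $V$ of all these vertices has $6m+2(2m+2)+1=10m+5$ elements.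

The tree $T_m$ has leaf set $V$ and inner vertices $o$, $q_1,\dots,q_m$, and $p_K$ for each class $K$. Its edges and their weights $f$ are as follows.
\begin{itemize}
\item The edges $e_j=oq_j$ have weight $m+1$.
\item The vertices $p_{P_j},p_{P'_j}$ are joined to $q_j$, and $p_M,p_{M'}$ are joined to $o$, each by an edge of weight $4m+6$.
\item The leaves at $p_K$ are the members of $K$, $z_K$ and $g_K$. The pendant weight of $u\in K$ is $2m+2-\delta(u)$ if $K$ is a branch class and $m+1-\delta(u)$ if $K$ is central. The pendant weight of $z_K$ is $6m+8$. The pendant weight of $g_K$ is $5m+5$ if $K$ is a branch class and $4m+4$ if $K$ is central.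
\item The leaf $h$ is attached at $o$ with weight $2m+3$.
\end{itemize}
All weights are positive integers, the pendant weights of core vertices lie between $1$ and $3m+2$, and there are $m+(2m+2)=3m+2$ non-pendant edges. The classes $P_j,P'_j$ form the \emph{$j$-th branch}. Put $k=12m+16$. Figure~\ref{fig:T2} shows the case $m=2$, where $k=40$. There the pairs of $C_1$, taken in order around the hexagon, have lengths $5+28+7$, $7+31+2$, $2+31+7$, $7+28+5$, $5+31+4$ and $4+31+5$, all equal to $40$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}, dot/.style={circle,fill,inner sep=1.4pt}]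
\node[dot,label=above right:$o$] (o) at (0,0) {};
\node (h) at (0,1) {$h$};
\node[dot,label=above:$q_1$] (q1) at (-4,-0.6) {};
\node[dot,label=above:$q_2$] (q2) at (4,-0.6) {};
\node[dot] (a) at (-5,-2) {}; \node[dot] (b) at (-3,-2) {};
\node[dot] (c) at (-1,-2) {}; \node[dot] (d) at (1,-2) {};
\node[dot] (e) at (3,-2) {};  \node[dot] (f) at (5,-2) {};
\draw (o) -- node[left] {$7$} (h);
\draw (o) -- node[above] {$3$} (q1);  \draw (o) -- node[above] {$3$} (q2);
\draw (q1) -- node[left] {$14$} (a);  \draw (q1) -- node[right] {$14$} (b);
\draw (o) -- node[left] {$14$} (c);   \draw (o) -- node[right] {$14$} (d);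
\draw (q2) -- node[left] {$14$} (e);  \draw (q2) -- node[right] {$14$} (f);
\node[align=center,below] at (a.south) {$P_1$\\ $x^1_0\,(5)$\\ $y^2_1\,(8)$\\ $z\,(20)$\\ $g\,(15)$};
\node[align=center,below] at (b.south) {$P'_1$\\ $y^1_0\,(7)$\\ $x^2_2\,(4)$\\ $z\,(20)$\\ $g\,(15)$};
\node[align=center,below] at (c.south) {$M$\\ $x^1_1\,(2)$\\ $x^2_1\,(1)$\\ $z\,(20)$\\ $g\,(12)$};
\node[align=center,below] at (d.south) {$M'$\\ $y^1_2\,(4)$\\ $y^2_2\,(5)$\\ $z\,(20)$\\ $g\,(12)$};
\node[align=center,below] at (e.south) {$P_2$\\ $x^2_0\,(4)$\\ $y^1_1\,(7)$\\ $z\,(20)$\\ $g\,(15)$};
\node[align=center,below] at (f.south) {$P'_2$\\ $y^2_0\,(8)$\\ $x^1_2\,(5)$\\ $z\,(20)$\\ $g\,(15)$};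
\end{tikzpicture}
\caption{The weighted tree behind the $25$-vertex counterexample. Each of the six bottom vertices carries the four leaves listed below it, with the weights of their pendant edges in parentheses; $h$ is the remaining leaf. Two leaves are adjacent in the graph if their distance is less than $40$, or if they form one of the six pairs $x^j_iy^j_i$.}
\label{fig:T2}
\end{figure}

The offsets keep different hexagons from producing pairs of length $k$. The weights of the auxiliary leaves are chosen so that $z_K$ reaches only the leaves at $p_K$, while $g_K$ also reaches $h$.

\begin{lemma}\label{lem:distances}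
The pairs of leaves of $T_m$ with $d_f=k$ are exactly the $6m$ pairs of consecutive vertices of $C_1,\dots,C_m$. Moreover, for distinct classes $K,L$:
\begin{enumerate}
\item[(a)] $d_f<k$ for two leaves at $p_K$, for $g_K$ and $h$, and for a vertex of $M$ and a vertex of $M'$;
\item[(b)] $d_f>k$ for $z_K$ and $h$, for $z_K$ and a leaf at $p_L$, and for $g_K$ and a leaf at $p_L$.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider first core vertices $u,v$ in different classes. Note that $k/2=6m+8$. A core vertex $u$ in the $j$-th branch is at distance $(4m+6)+(2m+2-\delta(u))=k/2-\delta(u)$ from $q_j$, hence at distance $k/2+(m+1)-\delta(u)$ from $o$. A core vertex $u$ in a central class is at distance $(4m+6)+(m+1-\delta(u))=k/2-(m+1)-\delta(u)$ from $o$. Therefore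
\[
d_f(u,v)=k-\delta(u)-\delta(v)+
\begin{cases}
0 & \text{if $u,v$ are in the same branch,}\\
0 & \text{if exactly one of $u,v$ is in $M\cup M'$,}\\
2(m+1) & \text{if $u,v$ are in different branches,}\\
-2(m+1) & \text{if $u\in M$ and $v\in M'$.}
\end{cases}
\]
Since $|\delta(u)+\delta(v)|\le2m$, the distance is greater than $k$ in the third case and less than $k$ in the fourth. In the first two cases it equals $k$ if and only if $\delta(u)=-\delta(v)$, that is, if and only if $uv=x^j_sy^j_t$ for some $j,s,t$. Of the nine such pairs for a given $j$, the pairs $x^j_0y^j_1$ and $x^j_2y^j_0$ fall in the third case and $x^j_1y^j_2$ in the fourth. The other six are the pairs of $C_j$: here $x^j_0y^j_0$ and $y^j_1x^j_2$ fall in the first case, and $y^j_0x^j_1$, $x^j_1y^j_1$, $x^j_2y^j_2$, $y^j_2x^j_0$ in the second.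

Every other pair of leaves is of one of the following kinds. We use that $d_f(p_K,p_L)\ge 8m+12$, and that $d_f(p_K,o)$ is $5m+7$ for branch classes and $4m+6$ for central classes.
\begin{itemize}
\item Two leaves at $p_K$: at most $(6m+8)+(5m+5)=11m+13<k$.
\item $z_K$ and a leaf at $p_L$: at least $(6m+8)+(8m+12)+1=14m+21>k$.
\item $g_K$ and a leaf at $p_L$: at least $(4m+4)+(8m+12)+1=k+1$.
\item $z_K$ and $h$: at least $(6m+8)+(4m+6)+(2m+3)=k+1$.
\item $g_K$ and $h$: $(5m+5)+(5m+7)+(2m+3)=k-1$ for a branch class, and $(4m+4)+(4m+6)+(2m+3)=10m+13<k$ for a central class.
\item A core vertex and $h$: at most $(3m+2)+(5m+7)+(2m+3)=10m+12<k$.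
\end{itemize}
None of these distances equals $k$, and (a) and (b) are among the cases treated.
\end{proof}

Call the $6m$ pairs of length $k$ \emph{ties}. Define $G_m=(V,E)$ by letting $E$ consist of all pairs with $d_f<k$ and the $3m$ ties $x^j_iy^j_i$. The other $3m$ ties are non-edges, so each $C_j$ is an alternating cycle of $G_m$. Edges have $d_f\le k$, non-edges have $d_f\ge k$, and equality holds only for ties. Lemma~\ref{lem:distances} gives the adjacencies that we need later:
\begin{enumerate}
\item[(F1)] the neighborhood of $z_K$ is $K\cup\{g_K\}$;
\item[(F2)] $g_K$ is adjacent to $h$ and nonadjacent to every core vertex outside $K$;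
\item[(F3)] $x^j_1y^j_2$ is an edge for every $j$.
\end{enumerate}

\begin{lemma}\label{lem:hexexcess}
In $T_m$ we have $\operatorname{exc}_{C_j}(e_j)=-2$, $\operatorname{exc}_{C_j}(e_{j+1})=+2$, and $\operatorname{exc}_{C_j}(e)=0$ for all other edges $e$. Hence $\sum_j\operatorname{exc}_{C_j}=0$.
\end{lemma}

\begin{proof}
The edge $e_j$ separates $x^j_0,y^j_0$ from the other four vertices of $C_j$, and $e_{j+1}$ separates $y^j_1,x^j_2$ from the other four. These are the splits that gave \eqref{eq:hexagon}. Every other edge cuts off at most one vertex of $C_j$: an edge $e_i$ with $i\ne j,j+1$ cuts off none, and the edge joining $p_K$ to $q_i$ or $o$ cuts off at most one because the vertices of $C_j$ lie in different classes. Lemma~\ref{lem:excess}(b) applies to these edges and to the pendant ones. In the sum, $e_j$ receives $-2$ from $C_j$ and $+2$ from $C_{j-1}$.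
\end{proof}

\section{The subsystems that $T_m$ can satisfy}\label{sec:subsystems}

\begin{proof}[Proof of Theorem~\ref{thm:family}(ii)]
If $A\cup B$ contains all ties and $T_m$ can satisfy $(A,B)$, then Lemma~\ref{lem:excess}(c) gives an edge at which $\sum_j\operatorname{exc}_{C_j}$ is negative, contrary to Lemma~\ref{lem:hexexcess}.

Conversely, suppose that a tie $\pi$ of $C_{j_0}$ is missing from $A\cup B$. We perturb $f$ so that the tie edges other than $\pi$ keep length $k$ and the tie non-edges other than $\pi$ become longer. The hexagon $C_{j_0}$ has lost a pair and imposes no condition on the branches, so only the $m-1$ consistent requirements ``$e_j$ is longer than $e_{j+1}$'', $j\ne j_0$, remain. Define $\gamma_0(e_{j_0+i})=3(m-i)$ for $i=1,\dots,m$, and $\gamma_0=0$ on all other edges. Then $\gamma_0(e_j)-\gamma_0(e_{j+1})=3$ for $j\ne j_0$. Prescribe $t=0$ on ties in $E$ and $t=2$ on ties in $\overline E$. For $j\ne j_0$, Lemmas~\ref{lem:excess}(a) and~\ref{lem:hexexcess} give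
\[
\Delta_{\gamma_0}(C_j)=2\gamma_0(e_{j+1})-2\gamma_0(e_j)=-6=3\cdot0-3\cdot2,
\]
so Lemma~\ref{lem:pendant}(b) provides values $w$ on the vertices of $C_j$ with $d_{\gamma_0}(u,v)+w(u)+w(v)=t_{uv}$ on all six pairs. For $C_{j_0}$, Lemma~\ref{lem:pendant}(a) provides such values for the five pairs other than $\pi$. The hexagons are vertex-disjoint, so these choices do not interfere. Let $\gamma$ equal $w(u)$ on the pendant edge at each core vertex $u$, and $\gamma_0$ elsewhere. Then $d_\gamma=t$ on all ties other than $\pi$.

Choose $\varepsilon>0$ with $\varepsilon\sum_e|\gamma(e)|<1$. Since $f\ge1$, the function $f+\varepsilon\gamma$ is a weighting; this is where the positivity of $f$ is used, as $\gamma$ may take negative values. Every distance changes by less than $1$, and every pair that is not a tie has integer length $d_f\neq k$, so it stays on its side of $k$. Ties in $E$ other than $\pi$ have length $k$, and ties in $\overline E$ other than $\pi$ have length $k+2\varepsilon$. Thus $(T_m,f+\varepsilon\gamma)$ satisfies $(E\setminus\{\pi\},\overline E\setminus\{\pi\})$ with threshold $k$, and hence $(A,B)$.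

For the special cases, a system with $|A|+|B|<6m$ misses a tie. A cycle of length $2c$ has $2c$ pairs, so a family of total length less than $6m$ has fewer than $6m$ pairs. Finally, the pairs of an alternating cycle $C$ form a cycle in the complete graph on $V$, and the only cycle contained in it is itself. So it cannot contain the pairs of both $C_1$ and $C_2$; here $m\ge2$ is used again.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(iii)]
Let $W_1,\dots,W_r$ be alternating closed walks, $r\ge1$, and let $n_i$ be positive integers with $\sum_i n_i\operatorname{exc}_{W_i}(e)\ge0$ for all $e$. We show that $r\ge m$. By Lemma~\ref{lem:excess}(a), $\sum_i n_i\Delta_f(W_i)\ge0$. Edge pairs have $d_f\le k$ and non-edge pairs have $d_f\ge k$, so each $\Delta_f(W_i)$ is at most $0$, with equality only if all pairs of $W_i$ have length $k$. Hence all pairs of all $W_i$ are ties. The ties form the disjoint hexagons $C_j$, with exactly one tie edge and one tie non-edge at each core vertex. An alternating walk along ties is therefore determined by its first vertex, never turns back, and runs around a single $C_j$; being closed, it does so a positive whole number of times.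 Consequently $\sum_i n_i\operatorname{exc}_{W_i}=\sum_j b_j\operatorname{exc}_{C_j}$, where the integers $b_j\ge0$ are not all zero, and $b_j>0$ only if some $W_i$ runs around $C_j$. Evaluating at $e_j$ gives $2b_{j-1}-2b_j\ge0$ for every $j$ modulo $m$. This cyclic chain of inequalities forces all $b_j$ to be equal, hence positive. Each of the $m$ hexagons then carries a walk of its own, so $r\ge m$.
\end{proof}

\section{No tree represents $G_m$}\label{sec:notleafpower}

We prove Theorem~\ref{thm:family}(i). By Lemma~\ref{lem:weighted} it suffices to derive a contradiction from a weighted tree $(T',f')$ with leaf set $V$ that satisfies $(E,\overline E)$. Write $d=d_{f'}$. By Lemma~\ref{lem:excess}(c),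
\begin{equation}\label{eq:negative}
\Delta:=\sum_{j}\Delta_{f'}(C_j)<0 .
\end{equation}
In $T_m$ this sum vanishes identically, but we know nothing yet about the shape of $T'$. We shall recover just enough of it, using only alternating $4$-cycles and Lemma~\ref{lem:disjoint}. The statements about shape concern vertices of paths and not lengths, so edges of weight $0$ in $T'$ cause no harm.

\subsection*{Each class has a gate}

In $T_m$ all paths from a class $K$ to other classes pass through $p_K$. We want a vertex of $T'$ with the same property. The vertex $z_K$ holds $K$ together: let $S_K$ be the union of the paths $z_K$--$u$ of $T'$ over $u\in K$, a subtree containing $K$. It is not enough to know that the $S_K$ are pairwise disjoint, because paths from $S_K$ to different $S_L$ could leave $S_K$ at different vertices. This is excluded if all $S_L$ with $L\ne K$ lie in one subtree disjoint from $S_K$, and the vertices $g_L$ and $h$ are there to supply it. Let $R_K$ be the union, over all classes $L\ne K$, of $S_L$ and the paths $z_L$--$g_L$ and $g_L$--$h$. Each $S_L$ contains $z_L$ and is linked to $h$ through $g_L$, so $R_K$ is a subtree.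

We claim that $S_K\cap R_K=\emptyset$. Let $u\in K$, $L\ne K$ and $v\in L$. The following are alternating $4$-cycles of $G_m$:
\[
\begin{array}{c|c|c}
\text{cycle} & \text{edges} & \text{non-edges}\\ \hline
(z_K,u,z_L,v) & z_Ku,\ z_Lv & uz_L,\ vz_K\\
(z_K,u,z_L,g_L) & z_Ku,\ z_Lg_L & uz_L,\ g_Lz_K\\
(z_K,u,g_L,h) & z_Ku,\ g_Lh & ug_L,\ hz_K
\end{array}
\]
The edge $g_Lh$ and the non-edge $ug_L$ come from (F2), all other entries from (F1). By Lemma~\ref{lem:disjoint}(a), the path $z_K$--$u$ is disjoint from the paths $z_L$--$v$, $z_L$--$g_L$ and $g_L$--$h$, which proves the claim. The third row shows why $g_L$ is inserted between $z_L$ and $h$: the link to $h$ must be an edge for the class $L$, while $hz_K$ must be a non-edge for every class $K$.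

Let the \emph{gate} $c_K\in S_K$ be the end in $S_K$ of the bridge between $S_K$ and $R_K$. Let $u\in K$, $v\in L$ and $K\ne L$. Since $v\in S_L\subseteq R_K$, the path $u$--$v$ meets $S_K$ exactly in its initial segment $u$--$c_K$. Since $u\in S_K\subseteq R_L$, it meets $S_L$ exactly in its final segment $c_L$--$v$. These segments are disjoint because $S_K\cap S_L=\emptyset$. With $\alpha(u)=d(u,c_K)$ for $u\in K$ and $D(K,L)=d(c_K,c_L)$ we obtain
\begin{equation}\label{eq:gate}
d(u,v)=\alpha(u)+D(K,L)+\alpha(v),\quad\text{and the path $u$--$v$ contains the path $c_K$--$c_L$.}
\end{equation}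
The point is that $\alpha(u)$ does not depend on $v$.

\subsection*{The sum over the hexagons}

Every pair of $C_j$ joins two different classes, so \eqref{eq:gate} applies to it. Each vertex of $C_j$ lies in one edge pair and one non-edge pair, so the terms $\alpha$ cancel in $\Delta_{f'}(C_j)$. Reading the classes from the table in Section~\ref{sec:construction}, for the edges $x^j_0y^j_0$, $x^j_1y^j_1$, $x^j_2y^j_2$ and then the non-edges $y^j_0x^j_1$, $y^j_1x^j_2$, $y^j_2x^j_0$, we get
\begin{align*}
\Delta_{f'}(C_j)={}&D(P_j,P'_j)+D(M,P_{j+1})+D(P'_{j+1},M')\\
&-D(P'_j,M)-D(P_{j+1},P'_{j+1})-D(M',P_j).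
\end{align*}
Because the classes mix consecutive hexagons, $D(P_j,P'_j)$ occurs with sign $+$ for $C_j$ and with sign $-$ for $C_{j-1}$, and cancels in the sum over $j$. Shifting the index in the second and third terms gives
\begin{equation}\label{eq:brackets}
\Delta=\sum_j\bigl[D(P_j,M)+D(P'_j,M')-D(P_j,M')-D(P'_j,M)\bigr].
\end{equation}

Each bracket involves four gates only, and it vanishes if these four gates are arranged as $p_{P_j},p_{P'_j},p_M,p_{M'}$ are in $T_m$. One more $4$-cycle forces this. By (F3) and the definition of $G_m$, the sequence $(x^j_0,y^j_0,x^j_1,y^j_2)$ is an alternating $4$-cycle, with edges $x^j_0y^j_0$, $x^j_1y^j_2$ and non-edges $y^j_0x^j_1$, $y^j_2x^j_0$. By Lemma~\ref{lem:disjoint}(a) the paths $x^j_0$--$y^j_0$ and $x^j_1$--$y^j_2$ are disjoint. By \eqref{eq:gate} they contain the paths $c_{P_j}$--$c_{P'_j}$ and $c_M$--$c_{M'}$, which are therefore disjoint too. Lemma~\ref{lem:disjoint}(b) gives $D(P_j,M)+D(P'_j,M')=D(P_j,M')+D(P'_j,M)$. So every bracket in \eqref{eq:brackets} is $0$ and $\Delta=0$, contradicting \eqref{eq:negative}. This proves part (i) and completes the proof of Theorem~\ref{thm:family}. \qed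

\begin{proof}[Proof of Theorem~\ref{thm:25}]
Take $G=G_2$ and $T=T_2$, shown in Figure~\ref{fig:T2}. The graph has $10\cdot2+5=25$ vertices. By Theorem~\ref{thm:family}(ii), $T$ can satisfy every alternating cycle of $G$, and by Theorem~\ref{thm:family}(i), $G$ is not a leaf power.
\end{proof}

\section{A criterion by families of walks}\label{sec:criterion}

For a fixed tree, condition (a) of Theorem~\ref{thm:criterion} is a question of linear feasibility. The plan is to take a certificate of infeasibility, cut it into alternating closed walks, and discard all but $\max(1,|I|)$ of them. We use Farkas' lemma in the following form: if $A$ is a rational matrix, $b$ is a rational vector, and the system $Ax\le b$ has no real solution, then there is a rational vector $y\ge0$ with $y^{\top}A=0$ and $y^{\top}b<0$.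

The discarding step is the next lemma, in which inequalities between vectors hold coordinatewise. Its proof is the usual reduction behind Carath\'eodory's theorem, which by itself would leave $n+1$ vectors. One more is saved because the combination need not stay fixed: it may move in the direction $\mathbf 1=(1,\dots,1)$.

\begin{lemma}\label{lem:reduce}
Let $n\ge1$, $s\ge1$, and let $v_1,\dots,v_s\in\mathbb Z^n$ satisfy $v_1+\dots+v_s\ge0$. Then there are a set $J\subseteq\{1,\dots,s\}$ with $1\le|J|\le n$ and positive integers $n_i$, $i\in J$, with $\sum_{i\in J}n_iv_i\ge0$.
\end{lemma}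

\begin{proof}
Consider the rational vectors $\theta\ge0$ with $\sum_i\theta_i=1$ and $\sum_i\theta_iv_i\ge0$. One of them is $\theta_i=1/s$. Choose one whose support $J$ is as small as possible; $J$ is nonempty. Suppose that $|J|\ge n+1$. The homogeneous system
\[
\sum_{i\in J}\eta_i=0,\qquad \sum_{i\in J}\eta_iv_i=t\,\mathbf 1
\]
has $n+1$ equations in the $|J|+1\ge n+2$ unknowns $\eta_i$ and $t$, so it has a nonzero rational solution, and after a change of sign $t\ge0$. Here $\eta\ne0$, since $\eta=0$ forces $t=0$; as the $\eta_i$ sum to zero, some $\eta_i$ is negative. Let $\sigma$ be the minimum of $\theta_i/|\eta_i|$ over the $i$ with $\eta_i<0$, and put $\eta_i=0$ for $i\notin J$. Then $\theta'=\theta+\sigma\eta$ is rational and nonnegative, has coordinate sum $1$, satisfies $\sum_i\theta'_iv_i=\sum_i\theta_iv_i+\sigma t\,\mathbf 1\ge0$, and has smaller support. This contradiction shows $|J|\le n$. Multiply $\theta$ by a common denominator.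
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The implication (a)$\Rightarrow$(b) is Lemma~\ref{lem:excess}(c). For the converse, suppose that (a) fails; we construct a family of walks that violates (b).

\emph{The certificate.} Consider the system, in the unknowns $k$ and $f(e)$ for $e\in E(T)$,
\[
-f(e)\le0,\qquad d_f(u,v)-k\le0\ \ (uv\in E),\qquad -d_f(u,v)+k\le-1\ \ (uv\in\overline E).
\]
A solution would satisfy $(E,\overline E)$, so there is none. Farkas' lemma gives nonnegative multipliers $\nu_e$, $\lambda_{uv}$ $(uv\in E)$ and $\mu_{uv}$ $(uv\in\overline E)$ for the three groups of inequalities, and after clearing denominators they are integers. The column of $k$ gives $\sum\lambda=\sum\mu$, the right-hand side gives $-\sum\mu<0$, and the column of $f(e)$ gives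
\begin{equation}\label{eq:farkas}
\sum_{uv\in E\text{ crosses }e}\lambda_{uv}\;-\sum_{uv\in\overline E\text{ crosses }e}\mu_{uv}\;=\;\nu_e\;\ge\;0\qquad(e\in E(T)).
\end{equation}
Let $H$ be the multigraph on $V$ with $\lambda_{uv}$ red copies of each edge $uv$ and $\mu_{uv}$ blue copies of each non-edge $uv$. It has equally many red and blue copies, and at least one of each.

\emph{Balance at every vertex.} Since $|V|\ge3$, no edge of $T$ joins two leaves, and the pendant edge at $v$ is crossed exactly by the pairs containing $v$. For this edge, \eqref{eq:farkas} says that the red degree of $v$ in $H$ is at least its blue degree. The red degrees sum to $2\sum\lambda$ and the blue degrees to $2\sum\mu$, which are equal. So the two degrees are equal at every vertex.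

\emph{Cutting into walks.} At each vertex fix a bijection between the red copies and the blue copies incident with it. Each copy then has one partner of the other color at each of its two ends. Form an auxiliary multigraph whose nodes are the copies, with one link for each such partnership. It is $2$-regular and every link joins red to blue, so its components are cycles in which the colors alternate. Going once around a component, and passing from each copy to the next through the vertex at which they are partners, traces an alternating closed walk of $G$. A vertex may be visited several times, which is why the criterion is stated for walks and not for cycles. We obtain walks $W_1,\dots,W_s$, $s\ge1$, that together use each copy exactly once, so $\sum_i\operatorname{exc}_{W_i}(e)$ is the left side of \eqref{eq:farkas} and is nonnegative for every $e$.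

\emph{Discarding walks.} By Lemma~\ref{lem:excess}(b) every excess vanishes on pendant edges, so only the coordinates in $I$ matter. If $I=\emptyset$, then $\operatorname{exc}_{W_1}=0$, and $W_1$ alone violates (b) with $r=1$. Otherwise apply Lemma~\ref{lem:reduce}, with $n=|I|$, to the restrictions $v_i\in\mathbb Z^I$ of $\operatorname{exc}_{W_i}$ to $I$. It yields between $1$ and $|I|$ of the walks and positive integers $n_i$ with $\sum n_i\operatorname{exc}_{W_i}(e)\ge0$ for every edge $e$ of $T$, which violates (b).

The last statement of the theorem follows from the equivalence of (a) and (b) and Lemma~\ref{lem:weighted}.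
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lafond}
Manuel Lafond, \emph{On strongly chordal graphs that are not leaf powers}, arXiv:1703.08018 (2017).

\end{thebibliography}
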